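\title{Free interpolation in Hardy--Orlicz spaces and the Carleson condition}

\begin{abstract}
A sequence in the unit disk is free interpolating for a space of holomorphic functions if the trace of the space on the sequence is an order ideal. For a Hardy--Orlicz space $\mathcal H_\Phi$ with $\Phi=\varphi\circ\log$ satisfying the $\Delta_2$-condition, we show that all free interpolating sequences are Carleson if and only if $\varphi(s+a)\ge2\varphi(s)$ for some $a>0$ and all large $s$. This condition forces $\mathcal H_\Phi\subset H^\varepsilon$ for some $\varepsilon>0$. Hence every Hardy--Orlicz space that strictly contains $\bigcup_{p>0}H^p$ has a free interpolating sequence that is not Carleson, even when its multiplier algebra is $H^\infty$. When the condition fails, arbitrary finite configurations of points, moved close enough to the circle at suitable scales, form a free interpolating sequence.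
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb D$ be the open unit disk, $\mathbb T$ the unit circle, $m$ the normalized Lebesgue measure on $\mathbb T$, and $x_+=\max(0,x)$. The \emph{Nevanlinna class} $N$ consists of the holomorphic functions $f$ on $\mathbb D$ with
\[
\sup_{0<r<1}\int_{\mathbb T}\log_+|f(r\zeta)|\,dm(\zeta)<\infty .
\]
A function $f\in N$ has nontangential boundary values almost everywhere on $\mathbb T$, again denoted by $f$. The \emph{Smirnov class} $N^+$ consists of the $f\in N$ for which the supremum above equals $\int_{\mathbb T}\log_+|f|\,dm$.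

Throughout, $\varphi:\mathbb R\to[0,\infty)$ is convex and nondecreasing, and $\varphi(s)/s\to\infty$ as $s\to\infty$. We put $\Phi(t)=\varphi(\log t)$ for $t>0$ and $\Phi(0)=\lim_{s\to-\infty}\varphi(s)$, and we assume the \emph{$\Delta_2$-condition}: there are $C>0$ and $t_0>0$ such that $\Phi(2t)\le C\,\Phi(t)$ for $t\ge t_0$. The \emph{Hardy--Orlicz space} is
\[
\mathcal H_\Phi=\Big\{f\in N^+:\ \sup_{0<r<1}\int_{\mathbb T}\Phi(|f(r\zeta)|)\,dm(\zeta)<\infty\Big\};
\]
under the $\Delta_2$-condition it is a vector space. The choice $\varphi(s)=e^{ps}$ gives the Hardy space $H^p$, and $H^\infty$ denotes the bounded holomorphic functions on $\mathbb D$. The variable $s$ stands for $\log|f|$, so multiplying $f$ by $e^a$ shifts $s$ by $a$, and all the conditions below compare $\varphi(s+a)$ with $\varphi(s)$.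

A \emph{sequence} $\Lambda$ is a countable set of distinct points of $\mathbb D$. Let $X$ be a space of holomorphic functions on $\mathbb D$ that contains the constants, and let $X|\Lambda=\{(f(\lambda))_{\lambda\in\Lambda}:f\in X\}$ be its trace. The sequence $\Lambda$ is \emph{free interpolating} for $X$ if the trace is ideal: whenever $f\in X$ and $|b_\lambda|\le|f(\lambda)|$ for all $\lambda\in\Lambda$, there is $F\in X$ with $F(\lambda)=b_\lambda$ for all $\lambda\in\Lambda$. In words, whether given values can be interpolated depends only on their size; the values at different points are not tied to one another. For $X=H^\infty$ this says $H^\infty|\Lambda=\ell^\infty(\Lambda)$.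

The sequence $\Lambda$ is \emph{Carleson} if it is a Blaschke sequence, that is $\sum_{\lambda\in\Lambda}(1-|\lambda|)<\infty$, and
\[
\inf_{\lambda\in\Lambda}|B_{\Lambda\setminus\{\lambda\}}(\lambda)|>0,
\]
where $B_Z$ is the Blaschke product with simple zeros at the points of $Z$. The number $1/|B_{\Lambda\setminus\{\lambda\}}(\lambda)|$ is the least norm of a function $\psi\in H^\infty$ that equals $1$ at $\lambda$ and $0$ at the other points of $\Lambda$, since such a $\psi$ is $B_{\Lambda\setminus\{\lambda\}}$ times a function of the same norm. Carleson's interpolation theorem says that $H^\infty|\Lambda=\ell^\infty(\Lambda)$ if and only if $\Lambda$ is Carleson. The Carleson condition is known to characterize the free interpolating sequences for $H^p$, $0<p\le\infty$. The same is stated for the Hardy--Orlicz spaces contained in $\bigcup_{p>0}H^p$; we return to this statement in Section~\ref{sec:complements}, and no proof below uses it.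

The simplest way to produce free interpolating sequences goes through the multiplier algebra $\operatorname{Mult}(X)$, the set of holomorphic $g$ on $\mathbb D$ with $gf\in X$ for all $f\in X$. Suppose that every bounded sequence on $\Lambda$ is the trace of a multiplier. If $|b_\lambda|\le|f(\lambda)|$, write $b_\lambda=c_\lambda f(\lambda)$ with $|c_\lambda|\le1$, take $g\in\operatorname{Mult}(X)$ with $g(\lambda)=c_\lambda$, and put $F=gf$. When $\operatorname{Mult}(X)=H^\infty$, this argument applies exactly to the Carleson sequences. It is known that $\operatorname{Mult}(H^p)=H^\infty$, and that there are Hardy--Orlicz spaces strictly containing $\bigcup_{p>0}H^p$ whose multiplier algebra is still $H^\infty$. One may therefore guess that in such a space, as in $H^p$, nothing beyond the Carleson sequences is free interpolating. The following question is posed in \cite{Hartmann}.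

\begin{quote}
If $\mathcal H_\Phi\supsetneq\bigcup_{p>0}H^p$ and $\operatorname{Mult}(\mathcal H_\Phi)=H^\infty$, does $\mathcal H_\Phi$ have a free interpolating sequence that is not Carleson?
\end{quote}

The answer is yes for every such space, and the multiplier algebra plays no role.

\begin{theorem}\label{thm:answer}
If $\mathcal H_\Phi\supsetneq\bigcup_{p>0}H^p$, or merely $\mathcal H_\Phi\not\subset\bigcup_{p>0}H^p$, then $\mathcal H_\Phi$ has a free interpolating sequence that is not Carleson.
\end{theorem}

What decides the matter is the following growth condition: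
\begin{equation}\label{eq:V}
\text{there are }a>0\text{ and }s_0\ge0\text{ such that }\ \varphi(s+a)\ge2\varphi(s)\ \text{ for all }s\ge s_0.\tag{V}
\end{equation}
With $A=e^a$ it reads $\Phi(At)\ge2\Phi(t)$ for large $t$, a reverse of the $\Delta_2$-condition. It holds for $\varphi(s)=e^{ps}$ with $a=(\log2)/p$, and it fails for $\varphi(s)=(s_+)^2$ because $(s+a)^2/s^2\to1$.

\begin{theorem}\label{thm:class}
Every free interpolating sequence for $\mathcal H_\Phi$ is Carleson if and only if \eqref{eq:V} holds.
\end{theorem}

When \eqref{eq:V} fails, the local shape of a free interpolating sequence can be prescribed at will.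

\begin{theorem}\label{thm:clusters}
Suppose that \eqref{eq:V} fails. For any nonempty finite sets $\sigma_n\subset\mathbb D$ and any points $\zeta_n\in\mathbb T$, $n\ge1$, there are numbers $h_n\downarrow0$ such that, with
\[
\lambda_n=(1-h_n)\zeta_n,\qquad \tau_n(u)=\frac{\lambda_n+u}{1+\overline{\lambda_n}u},
\]
the clusters $\Lambda_n=\tau_n(\sigma_n)$ are pairwise disjoint and $\Lambda=\bigcup_n\Lambda_n$ is free interpolating for $\mathcal H_\Phi$.
\end{theorem}

The guess above fails because the interpolating function need not be a multiplier times $f$. We build it as $F=\psi G$ with $\psi\in H^\infty$, where $G\in\mathcal H_\Phi$ is much larger than $f$ on $\Lambda$ and is obtained by raising the boundary modulus of $f$ on a set that depends on $f$. Section~\ref{sec:model} develops this idea for pairs of points. Theorems~\ref{thm:clusters} and~\ref{thm:answer} are proved in Section~\ref{sec:clusters}, after two lemmas on \eqref{eq:V} in Section~\ref{sec:V}, and Theorem~\ref{thm:class} is proved in Section~\ref{sec:rigid}.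

\section{Function theory in the disk}\label{sec:prelim}

The \emph{pseudohyperbolic distance} $\rho(z,w)=|z-w|/|1-\overline wz|$ is invariant under the automorphisms of $\mathbb D$, and
\begin{equation}\label{eq:rho}
1-\rho(z,w)^2=\frac{(1-|z|^2)(1-|w|^2)}{|1-\overline wz|^2}.
\end{equation}
In particular $\rho(z,w)\to1$ as $|w|\to1$ with $z$ fixed. For $\lambda\in\mathbb D$ the automorphism $\tau_\lambda(u)=(\lambda+u)/(1+\overline\lambda u)$ sends $0$ to $\lambda$, and
\begin{equation}\label{eq:tau}
\tau_\lambda(u)-\lambda=\frac{u(1-|\lambda|^2)}{1+\overline\lambda u},\qquad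
1-|\tau_\lambda(u)|^2=\frac{(1-|\lambda|^2)(1-|u|^2)}{|1+\overline\lambda u|^2}.
\end{equation}
For a Blaschke sequence $Z$ we have $|B_Z(z)|=\prod_{\lambda\in Z}\rho(z,\lambda)$ in $\mathbb D$ and $|B_Z|=1$ a.e.\ on $\mathbb T$; we put $B_\emptyset=1$. To bound such products from below we use $\prod_i(1-\epsilon_i)\ge1-\sum_i\epsilon_i$ for $\epsilon_i\in[0,1]$.

The Poisson kernel is $P_z(\zeta)=(1-|z|^2)/|\zeta-z|^2$, and $P[w](z)=\int_{\mathbb T}wP_z\,dm$. The measure $P_z\,dm$ is a probability measure, $P_z\le2/(1-|z|)$, and $z\mapsto P_z(\zeta)$ is a positive harmonic function. Harnack's inequality says that a positive harmonic function $v$ on $\mathbb D$ satisfies $v(u)\ge\frac{1-|u|}{1+|u|}\,v(0)$.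

A function in $H^\infty$ is \emph{inner} if its boundary values have modulus $1$ a.e. For real $w\in L^1(m)$ the \emph{outer} function
\[
O_w(z)=\exp\int_{\mathbb T}\frac{\zeta+z}{\zeta-z}\,w(\zeta)\,dm(\zeta)
\]
has no zeros, $\log|O_w|=P[w]$ in $\mathbb D$, and $|O_w|=e^w$ a.e.\ on $\mathbb T$. The factorization theorem for the Smirnov class says that $f\not\equiv0$ belongs to $N^+$ if and only if $f$ is an inner function times an outer function; the outer factor is then $O_{\log|f|}$. We use four consequences. The class $N^+$ contains $H^\infty$ and is closed under products. The zeros of $f\in N^+\setminus\{0\}$ form a Blaschke sequence. Dividing $f$ by a Blaschke product formed from some of its zeros gives a function in $N^+$ with the same boundary modulus. Finally,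
\begin{equation}\label{eq:sub}
\log|f(z)|\le P[\log|f|](z)\le P[\log_+|f|](z)\qquad(f\in N^+\setminus\{0\},\ z\in\mathbb D).
\end{equation}

The function $\varphi$ is continuous and unbounded, so it takes every value $y\ge\varphi(s_1)$ at some point $s\ge s_1$. Convexity means that the increment $\varphi(s+a)-\varphi(s)$, $a>0$, is a nondecreasing function of $s$. If $\varphi(u)=\varphi(s)$ with $u<s$, convexity and monotonicity force $\varphi$ to be constant on $(-\infty,s]$. Hence
\begin{equation}\label{eq:strict}
\varphi(s)\le\varphi(u)\ \text{ and }\ \varphi(u)>\inf\varphi\ \text{ imply }\ s\le u .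
\end{equation}

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] $\mathcal H_\Phi=\{f\in N^+:\int_{\mathbb T}\Phi(|f|)\,dm<\infty\}$, and for $f\in\mathcal H_\Phi$ and $z\in\mathbb D$,
\begin{equation}\label{eq:point}
(1-|z|)\,\Phi(|f(z)|)\le2\int_{\mathbb T}\Phi(|f|)\,dm .
\end{equation}
\item[(b)] If $w\ge0$ is measurable and $\int_{\mathbb T}\varphi(w)\,dm<\infty$, then $w\in L^1(m)$ and $O_w\in\mathcal H_\Phi$.
\item[(c)] $H^\infty\subset\operatorname{Mult}(\mathcal H_\Phi)$, and every Carleson sequence is free interpolating for $\mathcal H_\Phi$.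
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $f\in\mathcal H_\Phi$, then $\Phi(|f(r\zeta)|)\to\Phi(|f(\zeta)|)$ a.e.\ as $r\to1$, and Fatou's lemma gives $\int\Phi(|f|)\,dm<\infty$. Conversely, let $f\in N^+\setminus\{0\}$ have $\int\Phi(|f|)\,dm<\infty$. By \eqref{eq:sub}, the monotonicity of $\varphi$, and Jensen's inequality for the convex function $\varphi$ and the probability measure $P_z\,dm$,
\[
\Phi(|f(z)|)\le\varphi\big(P[\log|f|](z)\big)\le P[\Phi(|f|)](z).
\]
The mean of the right side over a circle $|z|=r$ is its value at $0$, namely $\int\Phi(|f|)\,dm$, so $f\in\mathcal H_\Phi$. The bound $P_z\le2/(1-|z|)$ gives \eqref{eq:point}.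

(b) Since $\varphi(s)/s\to\infty$, there is $s_1>0$ with $w\le s_1+\varphi(w)$. So $w\in L^1(m)$, $O_w\in N^+$, and (a) applies.

(c) Let $\|\psi\|_\infty\le2^k$ and $f\in\mathcal H_\Phi$. Then $\psi f\in N^+$, and $\Phi(|\psi f|)\le\Phi(2^k|f|)\le C^k\Phi(|f|)+\Phi(2^kt_0)$ by the $\Delta_2$-condition, so $\psi f\in\mathcal H_\Phi$ by (a). The second claim follows from Carleson's theorem and the multiplier argument of Section~\ref{sec:intro}.
\end{proof}

By Lemma~\ref{lem:basic}(c) and Theorem~\ref{thm:class}, under \eqref{eq:V} the free interpolating sequences for $\mathcal H_\Phi$ are exactly the Carleson sequences.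

\section{Two points and one arc}\label{sec:model}

The simplest way to violate the Carleson condition is to take pairs of points $\lambda_n=(1-h_n)\zeta_n$ and $\lambda_n'=\tau_{\lambda_n}(\delta_n)$ with $\rho(\lambda_n,\lambda_n')=\delta_n\to0$. We ask what free interpolation requires of such a sequence $\Lambda$.

Let $f\in\mathcal H_\Phi$ have no zeros. If $\Lambda$ is free interpolating, some $F\in\mathcal H_\Phi$ satisfies $F(\lambda_n)=f(\lambda_n)$ and $F(\lambda_n')=0$ for all $n$. Dividing $F$ by the Blaschke factor with zero $\lambda_n'$ and applying \eqref{eq:sub}, we get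
\[
P[\log|F|](\lambda_n)\ge\log|f(\lambda_n)|+\log(1/\delta_n).
\]
So the outer function with the boundary modulus of $F$ lies in $\mathcal H_\Phi$ and exceeds $f$ at $\lambda_n$ by a factor that tends to infinity. We call this a \emph{boost} of $f$. A sufficiently strong boost is also enough. Suppose $G\in\mathcal H_\Phi$ has no zeros and $|G|\ge|f|/\eta_n$ on the $n$-th pair. If $|b_\lambda|\le|f(\lambda)|$, the numbers $b_\lambda/G(\lambda)$ have modulus at most $\eta_n$ on the $n$-th pair. Values $c,c'$ of modulus at most $\eta$ at the points $0,\delta$ are taken by $q(u)=c+(c'-c)u/\delta$, and $\|q\|_\infty\le3\eta/\delta$. If $\eta_n\le2^{-n}\delta_n$ these norms are summable, and when the pairs are far apart the pieces can be added to a single $\psi\in H^\infty$ with $\psi(\lambda)=b_\lambda/G(\lambda)$ on $\Lambda$. Then $F=\psi G$ solves the problem. The whole question is thus whether boosting is possible.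

Let $w=\log_+|f|$ on $\mathbb T$. To raise $P[w]$ at $\lambda=(1-h)\zeta_0$, where $0<h<1$, we raise $w$ on the arc $I=\{\zeta_0e^{it}:|t|\le h\}$, of measure $h/\pi$. For $\zeta\in I$ we have $|\zeta-\lambda|\le|\zeta-\zeta_0|+h\le2h$, and $1-|\lambda|^2\ge h$, so
\begin{equation}\label{eq:kernel}
P_\lambda(\zeta)\ge\frac1{4h}\qquad(\zeta\in I).
\end{equation}
Adding $a$ to $w$ on \emph{any} set $E\subset I$ with $m(E)\ge h/(2\pi)$ therefore raises $P[w](\lambda)$ by at least $a/(8\pi)$. The price is $\int_E\big(\varphi(w+a)-\varphi(w)\big)\,dm$, and we must pay it on infinitely many arcs $I_n$ with $a=a_n\to\infty$. For $\varphi(s)=e^{ps}$ the price is $(e^{pa_n}-1)\int_E\varphi(w)\,dm$, with an unbounded factor; Section~\ref{sec:rigid} shows that this obstruction is real. The next two examples show an easy case and a typical one.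

\begin{example}\label{ex:square}
Let $\varphi(s)=(s_+)^2$; the $\Delta_2$-condition holds since $(s+\log2)^2\le4s^2$ for $s\ge\log2$. Here $f\in N^+$ is in $\mathcal H_\Phi$ if and only if $\log_+|f|\in L^2(m)$. Since $\log_+|fg|\le\log_+|f|+\log_+|g|$, the space is an algebra. If $\sum_na_nh_n^{1/2}<\infty$, then $u=\sum_na_n\mathbf 1_{I_n}\in L^2(m)$, and $G=O_{w+u}=O_wO_u$ boosts $f$. The boost is multiplication by one unbounded multiplier $O_u$, the same for all $f$.
\end{example}

When $\operatorname{Mult}(\mathcal H_\Phi)=H^\infty$, no fixed multiplier can tend to infinity along $\Lambda$, and the boost has to be adapted to $f$.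

\begin{example}[a staircase weight]\label{ex:stair}
Let $S_k=4^k$ and $T_k=2S_k$ for $k\ge1$. Define $\varphi(s)=e^{s-2}$ for $s\le S_1$, and recursively
\[
\varphi(s)=\varphi(S_k)(1+s-S_k)\ \text{ on }[S_k,T_k],\qquad \varphi(s)=\varphi(T_k)e^{s-T_k}\ \text{ on }[T_k,S_{k+1}].
\]
Each piece is convex and increasing. At $S_k$ both one-sided slopes equal $\varphi(S_k)$, and at $T_k$ the slope jumps up from $\varphi(S_k)$ to $\varphi(T_k)$. So $\varphi$ is convex. On every piece $\varphi'\le\varphi$, so $\varphi(s+\log2)\le2\varphi(s)$ and the $\Delta_2$-condition holds. Next, $\varphi(S_1)=e^{S_1/2}$, and $\varphi(S_{k+1})=\varphi(T_k)e^{T_k}\ge e^{S_{k+1}/2}$ because $S_{k+1}-T_k=T_k=S_{k+1}/2$ and $\varphi(T_k)\ge1$. On $[S_k,T_k]$ this gives $\varphi(s)\ge e^{S_k/2}\ge e^{s/4}$, since $s\le2S_k$. On $[T_k,S_{k+1}]$ it gives $\varphi(s)\ge e^{s-3S_k/2}\ge e^{s/4}$, since $s\ge2S_k$. Thus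
\begin{equation}\label{eq:quarter}
\varphi(s)\ge e^{s/4}\qquad(s\ge S_1),
\end{equation}
and in particular $\varphi(s)/s\to\infty$. The affine pieces destroy \eqref{eq:V}: for each $a>0$,
\[
\frac{\varphi(T_k)}{\varphi(T_k-a)}=\frac{1+S_k}{1+S_k-a}\to1 .
\]
The exponential pieces force $\operatorname{Mult}(\mathcal H_\Phi)=H^\infty$. Indeed, let $g$ be an unbounded multiplier. Then $g=g\cdot1\in N^+$, and by \eqref{eq:sub} its boundary function is not essentially bounded. So infinitely many of the disjoint sets $\{e^i\le|g|<e^{i+1}\}$ have positive measure, and inside them we find disjoint sets $A_j\subset\{|g|\ge e^j\}$, $j\ge1$, with $m(A_j)=2^{-j}/\varphi(T_{k_j})$, where $k_j$ is large and $T_{k_j}\ge j$. For $w=\sum_jT_{k_j}\mathbf 1_{A_j}$ we have $\int\varphi(w)\,dm\le\varphi(0)+1$, so $O_w\in\mathcal H_\Phi$, while $\int\Phi(|gO_w|)\,dm\ge\sum_jm(A_j)\varphi(T_{k_j}+j)=\sum_j(e/2)^j=\infty$.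
\end{example}

For the staircase weight, adding $a$ to $w$ is cheap where $w$ lies well inside an affine piece and costs a factor $e^a$ where $w$ lies in an exponential piece. We do not control the values of $w$. The way out is that on an arc of measure $h/\pi$ only the values of $\varphi(w)$ near $1/h$ matter. Fix $M\ge1$ and split the arc into three parts.
\begin{itemize}
\item Where $\varphi(w)>1/h$ we leave $w$ alone. By Chebyshev's inequality this part has measure at most $h\int_I\varphi(w)\,dm$, a small fraction of $I$ once $\int_I\varphi(w)\,dm$ is small.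
\item Where $\varphi(w)<1/(Mh)$ we first lift $w$ to the level $t$ with $\varphi(t)=1/(Mh)$. This costs at most $1/(\pi M)$, which is summable if $M=2^n$ on the $n$-th arc.
\item After that, $\varphi(w)$ lies in $[1/(Mh),1/h]$ on the part that we want to raise, and only there do we need the shift by $a$ to be cheap.
\end{itemize}
Say that $\varphi$ is \emph{$a$-slow on the window $[x/M,x]$} if $\varphi(s+a)\le2\varphi(s)$ for every $s$ with $x/M\le\varphi(s)\le x$. The window is a range of values of $\varphi$, not of $s$.

\begin{lemma}[raising on one arc]\label{lem:arc}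
Let $h>0$, $M\ge1$, $a>0$. Suppose that $1/(Mh)>\varphi(0)$ and that $\varphi$ is $a$-slow on the window $[1/(Mh),1/h]$. Let $J\subset\mathbb T$ be measurable with $m(J)\le h/\pi$, and let $w:J\to[0,\infty)$ be measurable. Then there are a measurable function $w'\ge w$ on $J$ and a measurable set $E\subset J$ such that $w'\ge w+a$ on $E$,
\[
m(E)\ge m(J)-h\int_J\varphi(w)\,dm,\qquad \int_J\varphi(w')\,dm\le2\int_J\varphi(w)\,dm+\frac2{\pi M}.
\]
\end{lemma}

\begin{proof}
Let $E=\{\zeta\in J:\varphi(w(\zeta))\le1/h\}$. On $J\setminus E$ we have $1<h\varphi(w)$, which gives the bound on $m(E)$. Since $1/(Mh)>\varphi(0)$, there is $t>0$ with $\varphi(t)=1/(Mh)$. Put $w'=\max(w,t)+a$ on $E$ and $w'=w$ on $J\setminus E$. On $E$ the number $\varphi(\max(w,t))=\max(\varphi(w),\varphi(t))$ lies in the window, so $\varphi(w')\le2\max(\varphi(w),\varphi(t))\le2\varphi(w)+2/(Mh)$. Integrate, and use $m(E)\le h/\pi$.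
\end{proof}

The scale $h$ is ours to choose: we place the points at a distance $h$ from the circle for which $1/h$ is the top of a slow window. For the staircase weight this can be done by hand. Given $a$ and $M$, take $k$ with $1+S_k-a\ge aM$, which implies $a\le S_k$, and put $x=\varphi(T_k-a)=(1+S_k-a)\varphi(S_k)$. If $x/M\le\varphi(s)\le x$, then $s+a\le T_k$. All slopes of $\varphi$ on $(-\infty,T_k]$ are at most $\varphi(S_k)$, so $\varphi(s+a)-\varphi(s)\le a\varphi(S_k)\le x/M\le\varphi(s)$. Hence $\varphi$ is $a$-slow on $[x/M,x]$, and $h=1/\varphi(T_k-a)$ is a good scale.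

\section{Slow windows and the growth of the weight}\label{sec:V}

The failure of \eqref{eq:V} gives, for each $a$, arbitrarily large points $u$ with $\varphi(u+a)<2\varphi(u)$. Lemma~\ref{lem:arc} needs slowness on a whole window, of ratio $M$ as large as we like. Convexity bridges the gap as in the staircase: a small increment at $u$ bounds all increments to the left of $u$.

\begin{lemma}\label{lem:slow}
If \eqref{eq:V} fails, then for all $M\ge1$, $a>0$ and $X>0$ there is $x\ge X$ such that $\varphi$ is $a$-slow on the window $[x/M,x]$.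
\end{lemma}

\begin{proof}
Let $k\ge M$ be an integer. Since \eqref{eq:V} fails for the step $ka$, there are arbitrarily large $u$ with $\varphi(u+ka)<2\varphi(u)$. Choose one with $x:=\varphi(u)\ge X$ and $x>\varphi(0)$. Let $x/M\le\varphi(s)\le x$. Then $s\le u$ by \eqref{eq:strict}, so $\varphi(s+a)-\varphi(s)\le\varphi(u+(i+1)a)-\varphi(u+ia)$ for every $i\ge0$. Averaging over $i=0,\dots,k-1$,
\[
\varphi(s+a)-\varphi(s)\le\frac{\varphi(u+ka)-\varphi(u)}{k}<\frac xk\le\frac xM\le\varphi(s).\qedhere
\]
\end{proof}

If \eqref{eq:V} holds, iterating it gives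
\begin{equation}\label{eq:iter}
\varphi(s+ja)\ge2^j\varphi(s)\qquad(s\ge s_0,\ j=0,1,2,\dots),
\end{equation}
so $\varphi$ grows at least exponentially and $\Phi$ at least like a power.

\begin{lemma}\label{lem:Heps}
If \eqref{eq:V} holds, then $\mathcal H_\Phi\subset H^\varepsilon$ for some $\varepsilon>0$.
\end{lemma}

\begin{proof}
Enlarge $s_0$ so that $\varphi(s_0)>0$, and put $\varepsilon=(\log2)/a$. For $s\ge s_0$ and $j=\lfloor(s-s_0)/a\rfloor$, inequality \eqref{eq:iter} gives $\varphi(s)\ge2^j\varphi(s_0)\ge2^{(s-s_0)/a-1}\varphi(s_0)=c\,e^{\varepsilon s}$ with $c=2^{-s_0/a-1}\varphi(s_0)>0$. Hence $t^\varepsilon\le e^{\varepsilon s_0}+\Phi(t)/c$ for all $t\ge0$, and the means of $|f|^\varepsilon$ over the circles $|z|=r$ are bounded for every $f\in\mathcal H_\Phi$.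
\end{proof}

\section{Sequences of clusters}\label{sec:clusters}

\begin{proof}[Proof of Theorem~\ref{thm:clusters}]
The shape $\sigma_n$ determines how small the data on the $n$-th cluster must be, hence how strong a boost is needed, hence the shift $a_n$. The scale $h_n$ is chosen last. None of these numbers depends on the function to be boosted.

\medskip\noindent\emph{Constants attached to $\sigma_n$.} Choose $r_n<1$ with $\sigma_n\subset\{|u|\le r_n\}$. For $u\in\sigma_n$ let $\ell_u$ be the Lagrange polynomial that equals $1$ at $u$ and $0$ on $\sigma_n\setminus\{u\}$, and let $\Gamma_n=\sum_{u\in\sigma_n}\|\ell_u\|_\infty\ge1$. A function $v$ on $\sigma_n$ with $|v|\le\eta$ extends to $\sum_uv(u)\ell_u\in H^\infty$, of norm at most $\eta\Gamma_n$. Put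
\[
\eta_n=\frac{2^{-n-1}}{\Gamma_n},\qquad a_n=8\pi\,\frac{1+r_n}{1-r_n}\,\log\frac1{\eta_n}>0 .
\]

\medskip\noindent\emph{Choice of the scales.} Let $h_0=1$ and $B_n=B_{\Lambda_n}$. We choose $h_1,h_2,\dots>0$ inductively so that
\begin{enumerate}
\item[(i)] $h_n\le h_{n-1}/8$ and $2^{-n}/h_n>\varphi(0)$;
\item[(ii)] $\sum_{\lambda\in\Lambda_n}(1-|\lambda|)\le2^{-n}$;
\item[(iii)] for all $l<n$, $|B_l|\ge1-2^{-l-n}$ on $\Lambda_n$ and $|B_n|\ge1-2^{-l-n}$ on $\Lambda_l$;
\item[(iv)] $\varphi$ is $a_n$-slow on the window $[2^{-n}/h_n,1/h_n]$.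
\end{enumerate}
Once $h_1,\dots,h_{n-1}$ are fixed, (i)--(iii) hold for all small $h_n$. Indeed, by \eqref{eq:tau}, $|\tau_n(u)-\zeta_n|\le h_n+2h_n/(1-r_n)$ for $u\in\sigma_n$, so the finitely many points of $\Lambda_n$ tend to $\zeta_n$ as $h_n\to0$. This gives (ii). It gives the first half of (iii), because the finite Blaschke product $B_l$ is continuous on $\overline{\mathbb D}$ and $|B_l(\zeta_n)|=1$. It gives the second half, because $|B_n(\lambda)|=\prod_{u\in\sigma_n}\rho(\lambda,\tau_n(u))\to1$ for each of the finitely many $\lambda\in\Lambda_l$, $l<n$. Condition (iv) holds for arbitrarily small $h_n$ by Lemma~\ref{lem:slow} with $M=2^n$, $a=a_n$, $x=1/h_n$. This is the only place where the failure of \eqref{eq:V} is used.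

By (i), $h_n\downarrow0$. By (ii), $\Lambda$ is a Blaschke sequence. By (iii), $B_l$ has no zero on $\Lambda_n$ for $l\ne n$, so the clusters are pairwise disjoint, and $\widehat B_n=B_{\Lambda\setminus\Lambda_n}$ satisfies
\begin{equation}\label{eq:far}
|\widehat B_n|=\prod_{l\ne n}|B_l|\ge1-\sum_{l\ge1}2^{-l-n}\ge\frac12\qquad\text{on }\Lambda_n .
\end{equation}

\medskip\noindent\emph{Step 1: small data.} \emph{If $|c_\lambda|\le\eta_n$ for $\lambda\in\Lambda_n$, $n\ge1$, then there is $\psi\in H^\infty$ with $\|\psi\|_\infty\le1$ and $\psi(\lambda)=c_\lambda$ for all $\lambda\in\Lambda$.}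

We solve the problem on each cluster and multiply by $\widehat B_n$, so that the $n$-th piece vanishes on the other clusters. By \eqref{eq:far}, $|c_\lambda/\widehat B_n(\lambda)|\le2\eta_n$ on $\Lambda_n$. Transfer these values to $\sigma_n$ by $\tau_n$, extend them as above, and compose with $\tau_n^{-1}$. This gives $q_n\in H^\infty$ with $q_n(\lambda)=c_\lambda/\widehat B_n(\lambda)$ on $\Lambda_n$ and $\|q_n\|_\infty\le2\eta_n\Gamma_n=2^{-n}$. The series $\psi=\sum_n\widehat B_nq_n$ converges uniformly and $\|\psi\|_\infty\le1$. At $\lambda\in\Lambda_n$ all terms but the $n$-th vanish, so $\psi(\lambda)=c_\lambda$.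

\medskip\noindent\emph{Step 2: boosting.} \emph{For every $f\in\mathcal H_\Phi$ there is a zero-free $G\in\mathcal H_\Phi$ with $|G(\lambda)|\ge|f(\lambda)|/\eta_n$ for all $\lambda\in\Lambda_n$, $n\ge1$.}

If $f\equiv0$, take $G=1$. Otherwise let $w=\log_+|f|$ on $\mathbb T$. Then $\varphi(w)\le\Phi(|f|)+\varphi(0)$, so $\int\varphi(w)\,dm<\infty$. Let $I_n=\{\zeta_ne^{it}:|t|\le h_n\}$. The points $\zeta_n$ are arbitrary, so these arcs may overlap or be nested, and $w$ must not be raised twice at the same point. We therefore use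
\[
J_n=I_n\setminus\bigcup_{l>n}I_l .
\]
The sets $J_n$ are pairwise disjoint, and by (i), $\sum_{l>n}m(I_l)\le m(I_n)\sum_{i\ge1}8^{-i}=\frac17m(I_n)$, so $m(J_n)\ge\frac67\cdot\frac{h_n}\pi$.

By (i) and (iv), Lemma~\ref{lem:arc} applies on $J_n$ with $h=h_n$, $M=2^n$, $a=a_n$. It defines $w'$ on $J_n$ and a set $E_n\subset J_n$; we put $w'=w$ off $\bigcup_nJ_n$. Then $w'\ge w\ge0$ and
\[
\int_{\mathbb T}\varphi(w')\,dm\le2\int_{\mathbb T}\varphi(w)\,dm+\frac2\pi\sum_{n\ge1}2^{-n}<\infty ,
\]
so $G_0=O_{w'}\in\mathcal H_\Phi$ by Lemma~\ref{lem:basic}(b). Since the $J_n$ are disjoint, $\sum_n\int_{J_n}\varphi(w)\,dm<\infty$, and there is $n_f$ with $\int_{J_n}\varphi(w)\,dm\le1/(4\pi)$ for $n\ge n_f$. For such $n$,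
\[
m(E_n)\ge\Big(\frac67-\frac14\Big)\frac{h_n}\pi\ge\frac{h_n}{2\pi}.
\]
Let $\lambda=\tau_n(u)\in\Lambda_n$, so $|u|\le r_n$. For $\zeta\in I_n$, Harnack's inequality for the positive harmonic function $u\mapsto P_{\tau_n(u)}(\zeta)$ and \eqref{eq:kernel} give $P_\lambda(\zeta)\ge\frac{1-r_n}{1+r_n}\cdot\frac1{4h_n}$. Since $w'\ge w$ everywhere and $w'\ge w+a_n$ on $E_n$, for $n\ge n_f$ we obtain
\[
\log|G_0(\lambda)|=P[w'](\lambda)\ge P[w](\lambda)+a_n\cdot\frac{1-r_n}{1+r_n}\cdot\frac1{4h_n}\cdot\frac{h_n}{2\pi}
=P[w](\lambda)+\log\frac1{\eta_n},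
\]
and $P[w](\lambda)\ge\log|f(\lambda)|$ by \eqref{eq:sub}. So $G_0$ has the required size on $\Lambda_n$ for $n\ge n_f$. The clusters with $n<n_f$ contain finitely many points and $G_0$ has no zeros, so $G=\kappa G_0$ with a large constant $\kappa\ge1$ works for all $n$. By Lemma~\ref{lem:basic}(c), $G\in\mathcal H_\Phi$.

\medskip\noindent\emph{Step 3: conclusion.} Let $f\in\mathcal H_\Phi$ and $|b_\lambda|\le|f(\lambda)|$ on $\Lambda$. Take $G$ from Step~2 and put $c_\lambda=b_\lambda/G(\lambda)$, so that $|c_\lambda|\le\eta_n$ on $\Lambda_n$. Take $\psi$ from Step~1. Then $F=\psi G\in\mathcal H_\Phi$ by Lemma~\ref{lem:basic}(c), and $F(\lambda)=b_\lambda$ for all $\lambda\in\Lambda$.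
\end{proof}

\begin{remark}
The $\Delta_2$-condition enters this proof only through the constant $\kappa$: in Step~3 we have $|F|\le|G|$, so $F\in\mathcal H_\Phi$ already by Lemma~\ref{lem:basic}(a) and the monotonicity of $\Phi$.
\end{remark}

\begin{proposition}\label{prop:pairs}
If \eqref{eq:V} fails, then $\mathcal H_\Phi$ has a free interpolating sequence that is not Carleson.
\end{proposition}

\begin{proof}
Apply Theorem~\ref{thm:clusters} with $\sigma_n=\{0,2^{-n}\}$ and any $\zeta_n$. The sequence $\Lambda$ is free interpolating and contains $\lambda_n=\tau_n(0)$ and $\tau_n(2^{-n})$. If it were Carleson, the numbers $|B_{\Lambda\setminus\{\lambda_n\}}(\lambda_n)|$ would be bounded below; but they are at most $\rho(\tau_n(0),\tau_n(2^{-n}))=2^{-n}$.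
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
If $\mathcal H_\Phi\not\subset\bigcup_{p>0}H^p$, which is the case when $\mathcal H_\Phi\supsetneq\bigcup_{p>0}H^p$, then \eqref{eq:V} fails by Lemma~\ref{lem:Heps}, and Proposition~\ref{prop:pairs} applies.
\end{proof}

\section{Condition (V) forces the Carleson condition}\label{sec:rigid}

Assume \eqref{eq:V}, with constants $a$ and $s_0$. We must show that boosting is impossible for some $f$. The obstruction is the pointwise bound \eqref{eq:point}: for $G\in\mathcal H_\Phi$ the quantity $h\,\varphi(\log|G(\lambda)|)$, $h=1-|\lambda|$, is bounded on $\mathbb D$. By \eqref{eq:iter}, adding $ja$ to $\log|G(\lambda)|$ multiplies this quantity by at least $2^j$. So a test function $f$ that nearly saturates \eqref{eq:point} at points $\lambda_k$ cannot be boosted by unbounded amounts.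

Here ``nearly'' must mean up to an \emph{additive} constant in $\log|f(\lambda)|$. The obvious candidate $w=v\,\mathbf 1_I$, with $I$ the arc of Section~\ref{sec:model}, costs about $h\varphi(v)$ but falls short: on the two arcs $h<|t|\le2h$ we have $P_\lambda\ge1/(9h)$, so $P[w](\lambda)\le(1-\frac1{9\pi})v$, and the loss grows with $v$. We let $w$ decay logarithmically away from $\lambda$ instead. The Poisson integral of a logarithm can be computed exactly, and \eqref{eq:V} makes $\varphi(w)$ decrease by a factor $4$ each time the distance to $\lambda$, and with it the length of arc, doubles.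

\begin{lemma}\label{lem:profile}
Assume \eqref{eq:V} and let $\gamma=2a/\log2$. Let $\lambda\in\mathbb D\setminus\{0\}$, $h=1-|\lambda|$, $v\ge s_0$, and
\[
\omega(\zeta)=v-\gamma\log\frac{|1-\overline\lambda\zeta|}{h}\qquad(\zeta\in\mathbb T).
\]
Then $P[\omega](\lambda)\ge v-2a$ and $\int_{\{\omega>s_0\}}\varphi(\omega)\,dm\le4h\varphi(v)$.
\end{lemma}

\begin{proof}
The function $\log|1-\overline\lambda z|$ is harmonic in a neighborhood of $\overline{\mathbb D}$, so it is the Poisson integral of its boundary values, and
\[
P[\omega](\lambda)=v-\gamma\log\frac{1-|\lambda|^2}{h}=v-\gamma\log(1+|\lambda|)\ge v-\gamma\log2=v-2a .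
\]
For $\zeta\in\mathbb T$ we have $|1-\overline\lambda\zeta|=|\zeta-\lambda|\ge h$, so the sets $A_j=\{\zeta:2^jh\le|\zeta-\lambda|<2^{j+1}h\}$, $j\ge0$, cover $\mathbb T$. Let $\xi=\lambda/|\lambda|$. On $A_j$,
\[
|\zeta-\xi|\le|\zeta-\lambda|+h\le2|\zeta-\lambda|<2^{j+2}h .
\]
Since $|e^{it}-1|\ge2|t|/\pi$ for $|t|\le\pi$, the set $\{|\zeta-\xi|<\delta\}$ has measure at most $\delta/2$. Hence $m(A_j)\le2^{j+1}h$. On $A_j$ we also have $\omega\le v-\gamma j\log2=v-2ja$. At a point of $A_j$ where $\omega>s_0$ we thus have $v-2ja>s_0$, and \eqref{eq:iter} gives $\varphi(\omega)\le\varphi(v-2ja)\le4^{-j}\varphi(v)$. Therefore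
\[
\int_{\{\omega>s_0\}}\varphi(\omega)\,dm\le\sum_{j\ge0}2^{j+1}h\cdot4^{-j}\varphi(v)=4h\varphi(v).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If \eqref{eq:V} fails, Proposition~\ref{prop:pairs} gives a free interpolating sequence that is not Carleson. Assume \eqref{eq:V}, and let $\Lambda$ be free interpolating. A finite sequence is Carleson, so let $\Lambda$ be infinite.

Fix $\lambda\in\Lambda$. Since $1\in\mathcal H_\Phi$ and the trace is ideal, some $g\in\mathcal H_\Phi\subset N^+$ equals $1$ at $\lambda$ and $0$ on $\Lambda\setminus\{\lambda\}$. So $\Lambda$ is a Blaschke sequence, and $\beta(\lambda)=|B_{\Lambda\setminus\{\lambda\}}(\lambda)|>0$ for each $\lambda\in\Lambda$. Suppose that $\inf_\Lambda\beta=0$. Then there are distinct points $\lambda_k\in\Lambda$ with $\beta_k=\beta(\lambda_k)\to0$, and $h_k=1-|\lambda_k|\to0$ by the Blaschke condition.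

\medskip\noindent\emph{Parameters.} Put
\[
j_k=\Big\lfloor\frac1a\log\frac1{2\beta_k}\Big\rfloor-2\to\infty,\qquad c_k=\max\big(2^{-j_k/2},h_k^{1/2}\big)\to0 .
\]
The integer $j_k$ counts the steps of length $a$ in the boost that interpolation will force at $\lambda_k$, net of the loss $2a$ in Lemma~\ref{lem:profile}. The number $c_k$ is the share of $\int\varphi(w)\,dm$ spent near $\lambda_k$. It tends to $0$, so that it can be made summable, but slowly enough that $2^{j_k}c_k\ge2^{j_k/2}\to\infty$ and $c_k/h_k\ge h_k^{-1/2}\to\infty$. Choosing a subsequence term by term and relabeling, we may assume that for all $k$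
\[
j_k\ge0,\qquad c_k\le2^{-k},\qquad c_k/h_k\ge\varphi(s_0),\qquad\rho(\lambda_k,\lambda_l)\ge1-2^{-k-l}\ \ (l<k).
\]
Then $h_k\le4^{-k}$, so $\lambda_k\ne0$. With $\Lambda'=\{\lambda_k:k\ge1\}$ we have $|B_{\Lambda'\setminus\{\lambda_k\}}(\lambda_k)|\ge1-\sum_{l\ge1}2^{-k-l}\ge\frac12$. Since $\beta_k=|B_{\Lambda\setminus\Lambda'}(\lambda_k)|\,|B_{\Lambda'\setminus\{\lambda_k\}}(\lambda_k)|$, it follows that
\begin{equation}\label{eq:small}
|B_{\Lambda\setminus\Lambda'}(\lambda_k)|\le2\beta_k .
\end{equation}
Thus the smallness of $\beta_k$ is due to the points outside $\Lambda'$, where we shall prescribe the value $0$.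

\medskip\noindent\emph{The test function.} Choose $v_k\ge s_0$ with $\varphi(v_k)=c_k/h_k$, let $\omega_k$ be the function of Lemma~\ref{lem:profile} for $\lambda_k$ and $v_k$, and let $w=\max(s_0,\sup_k\omega_k)\ge0$. Put $\varphi(+\infty)=+\infty$. Where $w>s_0$, the supremum may be taken over the $k$ with $\omega_k>s_0$, and $\varphi(w)$ is the supremum of the corresponding $\varphi(\omega_k)$ because $\varphi$ is continuous, nondecreasing and unbounded. Hence
\[
\int_{\mathbb T}\varphi(w)\,dm\le\varphi(s_0)+\sum_k\int_{\{\omega_k>s_0\}}\varphi(\omega_k)\,dm\le\varphi(s_0)+4\sum_kc_k<\infty .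
\]
So $w<\infty$ a.e., $f=O_w\in\mathcal H_\Phi$ by Lemma~\ref{lem:basic}(b), and $\log|f(\lambda_k)|=P[w](\lambda_k)\ge P[\omega_k](\lambda_k)\ge v_k-2a$.

\medskip\noindent\emph{The contradiction.} Since the trace is ideal, there is $F\in\mathcal H_\Phi$ with $F(\lambda_k)=e^{v_k-2a}$ for all $k$ and $F=0$ on $\Lambda\setminus\Lambda'$. Write $F=B_{\Lambda\setminus\Lambda'}G$. Then $G\in N^+$ and $|G|=|F|$ a.e.\ on $\mathbb T$, so $K=\int\Phi(|G|)\,dm<\infty$ and $G\in\mathcal H_\Phi$. By \eqref{eq:small} and the definition of $j_k$,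
\[
\log|G(\lambda_k)|\ge v_k-2a+\log\frac1{2\beta_k}\ge v_k+j_ka .
\]
Now \eqref{eq:point} and \eqref{eq:iter} give
\[
2K\ge h_k\,\varphi(v_k+j_ka)\ge2^{j_k}h_k\,\varphi(v_k)=2^{j_k}c_k\ge2^{j_k/2}\to\infty ,
\]
which is absurd. Hence $\inf_\Lambda\beta>0$, and $\Lambda$ is Carleson.
\end{proof}

The implication from \eqref{eq:V} to the Carleson condition uses only parts (a) and (b) of Lemma~\ref{lem:basic}, and so does not use the $\Delta_2$-condition.

\section{Separated sequences, and spaces inside the scale of the $H^p$}\label{sec:complements}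

A sequence $\Lambda$ is \emph{separated} if $\inf\rho(\lambda,\lambda')>0$ over all pairs of distinct points. A positive measure $\mu$ on $\mathbb D$ is a \emph{Carleson measure} if $\mu(\{r\zeta:\zeta\in I,\ 1-m(I)\le r<1\})\le C'm(I)$ for all arcs $I\subset\mathbb T$; by \cite[Lemma VI.3.3]{Garnett} this is equivalent to
\begin{equation}\label{eq:test}
\sup_{z\in\mathbb D}\int_{\mathbb D}\frac{1-|z|^2}{|1-\overline z\lambda|^2}\,d\mu(\lambda)<\infty .
\end{equation}
The geometric form of the Carleson condition says that $\Lambda$ is Carleson if and only if it is separated and $\mu_\Lambda=\sum_{\lambda\in\Lambda}(1-|\lambda|)\delta_\lambda$ is a Carleson measure. The sequence built in Proposition~\ref{prop:pairs} is not separated, but it is the union of $\{\tau_n(0)\}$ and $\{\tau_n(2^{-n})\}$, and each of these is Carleson by \eqref{eq:far}. Larger clusters violate the measure condition instead.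

\begin{proposition}\label{prop:sep}
If \eqref{eq:V} fails, there is a separated free interpolating sequence $\Lambda$ for $\mathcal H_\Phi$ such that $\mu_\Lambda$ is not a Carleson measure. In particular, $\Lambda$ is not a finite union of Carleson sequences.
\end{proposition}

\begin{proof}
We first find a separated set that is not a Blaschke sequence; its finite pieces will be the clusters. Let $S\ni0$ be a maximal subset of $\mathbb D$ with $\rho(s,s')\ge\frac12$ for $s\ne s'$. On $\{|z|\le r\}$ we have $\rho(z,w)\le|z-w|/(1-r^2)$, so $S$ has finitely many points there, and $S$ is countable. By maximality the disks $D_s=\{z:\rho(z,s)<\frac12\}$, $s\in S$, cover $\mathbb D$. A point of $D_s$ is $z=\tau_s(u)$ with $|u|<\frac12$, and \eqref{eq:tau} gives $|z-s|\le1-|s|^2$ and $1-|z|^2\ge(1-|s|^2)\frac{1-|u|}{1+|u|}\ge\frac13(1-|s|^2)$. With $A$ the area measure,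
\[
\infty=\int_{\mathbb D}\frac{dA(z)}{1-|z|^2}\le\sum_{s\in S}\int_{D_s}\frac{dA(z)}{1-|z|^2}\le\sum_{s\in S}\pi(1-|s|^2)^2\cdot\frac3{1-|s|^2}=3\pi\sum_{s\in S}(1-|s|^2).
\]
Let $\sigma_n$ consist of the first $n$ points of an enumeration of $S$, and let $\Lambda$ be the free interpolating sequence constructed in the proof of Theorem~\ref{thm:clusters}.

Two points of the same cluster are at distance at least $\frac12$, by the invariance of $\rho$. If $\lambda\in\Lambda_n$ and $\lambda'\in\Lambda\setminus\Lambda_n$, then $\rho(\lambda,\lambda')\ge|\widehat B_n(\lambda)|\ge\frac12$ by \eqref{eq:far}. So $\Lambda$ is separated. For $z=\lambda_n=\tau_n(0)$, the inequality $1-|\lambda|\ge\frac12(1-|\lambda|^2)$, identity \eqref{eq:rho} and the invariance of $\rho$ give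
\[
\int_{\mathbb D}\frac{1-|z|^2}{|1-\overline z\lambda|^2}\,d\mu_\Lambda(\lambda)\ge\frac12\sum_{u\in\sigma_n}\big(1-\rho(\tau_n(0),\tau_n(u))^2\big)=\frac12\sum_{u\in\sigma_n}(1-|u|^2)\to\infty .
\]
So \eqref{eq:test} fails for $\mu_\Lambda$. If $\Lambda$ were a union of Carleson sequences $\Lambda^1,\dots,\Lambda^d$, then $\mu_\Lambda\le\mu_{\Lambda^1}+\dots+\mu_{\Lambda^d}$ would be a Carleson measure.
\end{proof}

We end with the Hardy--Orlicz spaces contained in $\bigcup_{p>0}H^p$. By Lemma~\ref{lem:Heps}, condition \eqref{eq:V} implies $\mathcal H_\Phi\subset H^\varepsilon$ for some $\varepsilon>0$. For irregular $\varphi$ the converse fails. For the staircase weight of Example~\ref{ex:stair}, inequality \eqref{eq:quarter} reads $\Phi(t)\ge t^{1/4}$ for $t\ge e^4$, so $\mathcal H_\Phi\subset H^{1/4}$; yet \eqref{eq:V} fails, and by Theorem~\ref{thm:class} this space has a free interpolating sequence that is not Carleson. The statement that the Carleson condition characterizes free interpolation in the Hardy--Orlicz spaces inside $\bigcup_{p>0}H^p$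 must therefore be read with the regularity condition \eqref{eq:V} included.

\begin{thebibliography}{9}

\bibitem{Garnett}
Garnett, \emph{Bounded Analytic Functions}.

\bibitem{Hartmann}
Andreas Hartmann, \emph{Pointwise multipliers in Hardy-Orlicz spaces, and interpolation}, arXiv:0710.5066 (2007).

\end{thebibliography}
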